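# Maximal tori of dimensions 2 and 4, and none of dimension 3

Throughout, $\mathbb K$ is an algebraically closed field of characteristic $0$. Bundles are algebraic, and on an affine scheme $\operatorname{Spec}C$ we identify vector bundles with finitely generated (f.g.) projective $C$-modules.

## 1. A one-dimensional torus in the plane and the larger torus around it

Let $t\in\mathbb K^\times$ act on the plane by
$$t\cdot(x,y)=\bigl(tx,\ ty+(t^2-t)x^2\bigr).$$
This is an action: applying $t$ and then $t'$ gives second coordinate $t'\bigl(ty+(t^2-t)x^2\bigr)+(t'^2-t')t^2x^2=t'ty+(t'^2t^2-t't)x^2$, as it should. It does not look linear, but put $y'=y-x^2$. The function $y'$ is sent to $ty+(t^2-t)x^2-t^2x^2=ty'$. So in the coordinates $x,y'$ of the plane, $t$ is the scalar $t$. We can now scale the two coordinates independently,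
$$(t_1,t_2)\cdot(x,y)=\bigl(t_1x,\ t_2(y-x^2)+t_1^2x^2\bigr),$$
and we have put our one-dimensional group inside a two-dimensional one. How typical is this? If a torus acts on a variety, when can it be enlarged, and at which dimensions can the enlarging get stuck?

**Definition.** Let $X$ be an irreducible affine variety over $\mathbb K$. A *torus* in $\operatorname{Aut}(X)$ is a subgroup coming from an effective regular action of $(\mathbb K^\times)^d$ on $X$; $d\ge0$ is its dimension, and $d=0$ gives the trivial subgroup. A *maximal torus* is a torus not properly contained in another torus. We write $S\subseteq\mathbb Z_{\ge0}$ for the set of dimensions of maximal tori in $\operatorname{Aut}(X)$.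

We use the dictionary between actions and gradings. An action of a torus $T$ with character group $M\cong\mathbb Z^d$ on $X$ is the same as a grading $\mathcal O(X)=\bigoplus_{\chi\in M}\mathcal O(X)_\chi$, where $t$ multiplies $\mathcal O(X)_\chi$ by $\chi(t)$. Those $\chi$ with $\mathcal O(X)_\chi\neq0$ are the weights. The elements acting trivially are the $t$ with $\chi(t)=1$ for all weights $\chi$; they form $\operatorname{Hom}(M/M',\mathbb K^\times)$, where $M'$ is the group generated by the weights. So the action is effective exactly when the weights generate $M$. In the example the weights of the two-dimensional torus include those of $x$ and $y'$, which form a basis of $\mathbb Z^2$.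

A torus acting effectively on $X$ has dimension at most $\dim X$. Moreover, dimension really measures inclusions.

**Lemma 1.1.** If $T\subseteq T'$ are tori in $\operatorname{Aut}(X)$, then $T$ is a closed subgroup of $T'$. So $T\subsetneq T'$ implies $\dim T<\dim T'$. This holds over any algebraically closed field of characteristic $0$.

*Proof.* Choose a finite-dimensional $T'$-stable subspace $W$ generating the algebra $\mathcal O(X)$. The homomorphism $T'\to GL(W)$ is injective because $W$ generates and $T'$ acts effectively, so in characteristic $0$ it is a closed embedding. Elements of $T$ are elements of $T'$, so $W$ is $T$-stable, and $T\to GL(W)$ is a morphism of algebraic groups whose image lies in the image of $T'$. Images of such morphisms are closed. Since $T'$ is irreducible, a proper closed subgroup has smaller dimension. $\square$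

Now the simplest cases. On the line, $\operatorname{Aut}(\mathbb K)$ is the affine group; the trivial torus lies in the scalings, which have the largest possible dimension, so $S=\{1\}$. On $\mathbb K\setminus\{0,1\}$ every morphism from $\mathbb K^\times$ is constant: the coordinate pulls back to a unit $ct^m$ of $\mathbb K[t^{\pm1}]$ such that $ct^m-1$ is again a unit, which forces $m=0$. So there are no nontrivial tori and $S=\{0\}$. In general, $0\in S$ says that the trivial torus is contained in no other torus, hence is the only torus: $0\in S$ if and only if $S=\{0\}$.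

For the plane, and for $\mathbb K^n$, we quote a theorem of Białynicki-Birula:

**[BB]** For every algebraically closed field $\Omega$ of characteristic $0$, $\operatorname{Aut}(\mathbb A^n_\Omega)$ contains no maximal torus of dimension $n-1$.

So for $X=\mathbb K^2$ the dimensions $0$ and $1$ are excluded and $S=\{2\}$: what we saw in the example always happens. Two further facts that we recall but do not need: for every $1\le k<n$ there are $n$-dimensional irreducible affine varieties with $S=\{1,\dots,k\}$, and for every $0\le k\le n$ there are $n$-dimensional irreducible affine varieties with a unique maximal torus, of dimension $k$. In all these cases $S$ is an interval. The question, from Gaifullin and Petrov, "Non-cancellative varieties, maximal tori, and the Makar-Limanov invariant", arXiv:2607.13593 (2026), is whether $S$ can have a gap: $a,c\in S$ and $b\notin S$ for some $a<b<c$. By the remark on $0\in S$, a gap needs $a\ge1$ and $c\ge3$, so $\dim X\ge3$. We shall produce $X$ of dimension $7$ with $2,4\in S$ and $3\notin S$.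

## 2. Scaling tori and decompositions of $C^n$

The fact [BB] looks like half of a gap: for $X=\mathbb K^n$ we have $n\in S$ and $n-1\notin S$. To finish we would need a maximal torus of smaller dimension in $\operatorname{Aut}(\mathbb K^n)$, and nothing recalled so far produces one. But if we replace $\mathbb K^n$ by $V\times\mathbb K^n$ for an affine variety $V$, smaller maximal tori do appear, by linear algebra over the ring $C=\mathcal O(V)$.

Here is a small example. Let $C=\mathbb K[u,v,w]/(uv-w(1-w))$ and
$$E=\begin{pmatrix}w&u\\ v&1-w\end{pmatrix}.$$
Multiplying out, $w^2+uv=w$, $wu+u(1-w)=u$, $vw+(1-w)v=v$ and $vu+(1-w)^2=1-w$, so $E^2=E$. Hence $C^2=\operatorname{im}E\oplus\ker E$ is a sum of two projective modules of rank one, and $(t_1,t_2)\mapsto t_1E+t_2(1-E)$ is a two-dimensional torus in $GL_2(C)$. It acts on $C[x_1,x_2]=\operatorname{Sym}_C(C^2)$, so on $V\times\mathbb K^2$, by scaling two summands that need not be the coordinate lines.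

In general, let $P=G_1\oplus\dots\oplus G_r$ be a decomposition of a f.g. projective $C$-module into nonzero summands. The *scaling torus* $D_G\cong(\mathbb K^\times)^r$ acts on $\operatorname{Sym}_C(P)$ by $C$-algebra automorphisms; $(t_1,\dots,t_r)$ multiplies $G_i$ by $t_i$. The weights of the $G_i$ are the standard basis of $\mathbb Z^r$, so the action is effective. If $P\cong C^n$, then $\operatorname{Sym}_C(P)\cong C[x_1,\dots,x_n]$ and we obtain an $r$-dimensional torus in $\operatorname{Aut}(V\times\mathbb K^n)$. A nonzero module is *indecomposable* if it is not a direct sum of two nonzero submodules.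

**Lemma 2.1.** If all $G_i$ are indecomposable, then every torus $T'\supseteq D_G$ that acts on $\operatorname{Sym}_C(P)$ by $C$-algebra automorphisms equals $D_G$.

*Proof.* $T'$ is commutative, so it commutes with the diagonal of $D_G$, which acts on $\operatorname{Sym}^d$ as $t^d$. Hence $T'$ preserves $\operatorname{Sym}^1=P$, and acts on it $C$-linearly. $T'$ commutes with all of $D_G$, so it preserves each $G_i$, a $D_G$-weight space of $P$. Now $G_i$ is the direct sum of its $T'$-weight spaces, and these are $C$-submodules because $T'$ acts $C$-linearly. As $G_i$ is indecomposable, $T'$ acts on $G_i$ by a single character. The algebra is generated by $C$ and $P$, so each element of $T'$ acts as an element of $D_G$. $\square$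

So an indecomposable summand of rank $2$ lowers the dimension of a maximal torus by one (as long as all tori act over $V$). The first thing to try is one such summand: find $F$ of rank $2$, indecomposable, with $F\oplus C^{n-2}\cong C^n$. Then the decompositions $C^n$ and $F\oplus C\oplus\dots\oplus C$ give scaling tori of dimensions $n$ and $n-1$. That is precisely no gap. The same happens for any $F$ with $F\oplus L_3\oplus\dots\oplus L_n\cong C^n$, all $L_i$ of rank one. For a gap below $n$ we need a base $V$ on which a single rank $2$ indecomposable can never be completed to $C^n$ by modules of rank one, but two of them can be. On a smooth affine curve there is nothing to find, because a bundle whose rank exceeds the dimension of the base has a trivial summand (Serre), so all indecomposables have rank one.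

A rule "one is forbidden, two are allowed" suggests a $\mathbb Z/2$-valued invariant. Here is a toy model of it in rank one.

**Example 2.2.** Let $k$ be a field of characteristic $0$, $a\in k^\times$ a non-square, and $U=\mathbb P^1_k\setminus\{x^2=ay^2\}$. We removed one closed point, of degree $2$, so $\operatorname{Pic}(U)=\mathbb Z/2$, generated by $L=\mathcal O(1)|_U$; indeed $x^2-ay^2$ is a nowhere vanishing section of $L^2$. On the affine curve $U$ the sequence $0\to\mathcal O(-1)\to\mathcal O^2\to\mathcal O(1)\to0$ splits, so $L\oplus L\cong L\oplus L^{-1}\cong\mathcal O_U^2$, whereas $L\oplus\mathcal O_U\not\cong\mathcal O_U^2$, since the determinant is $L$. Two copies of $L$ are allowed in $\mathcal O_U^2$; one, completed by $\mathcal O_U$, is not.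

We shall build the analogue in rank $2$, with $c_2$ in place of $c_1$ and a quadric surface in place of $\mathbb P^1$. The conditions to meet are these. All tori must act over $V$; so $V$ must admit neither nontrivial torus actions nor nonconstant maps from $\mathbb A^1$. There must be indecomposable $F_1,F_2$ of rank $2$ with $F_1\oplus F_2\cong C^4$. If $F$ has rank $2$ and a complement in $C^n$ that is a sum of rank one modules, then $F$ must be decomposable. Finally, tori of dimension $n-1$ must be linear; $\operatorname{Aut}(V\times\mathbb K^n)$ contains far more than $GL_n(C)$, as the example in the plane reminds us, and this last point will take the most work.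

## 3. A family of quadrics over $\mathbb K\setminus\{0,1\}$ and the two theorems

Let $B=\mathbb A^1_{\mathbb K}\setminus\{0,1\}$ with coordinate $s$, $R=\mathcal O(B)$, $a=s$ and $b=s-1$ in $R^*$, $k=\mathbb K(s)$. Put $q_1=x^2-ay^2$ and
$$\mathcal Q=\{x^2-ay^2=z^2-bw^2\}\subset\mathbb P^3\times B,\qquad V=\mathcal Q\setminus\{q_1=0\},\qquad C=\mathcal O(V),\qquad X_n=V\times\mathbb K^n.$$
What matters about $a,b$ is that they are units on $B$ and that $a$, $b$ and $ab$ are non-squares in $k$: each of $s$, $s-1$, $s(s-1)$ has a simple zero.

**Theorem 3.1.** For $X=X_4$ (smooth, affine, irreducible, of dimension $7$): $2,4\in S$ and $3\notin S$. Hence $S$ has a gap.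

**Theorem 3.2.** Let $n\ge4$ and let $S$ be the set of dimensions of maximal tori in $\operatorname{Aut}(X_n)$.

(a) $S\subseteq\{1,\dots,n\}$; $n\in S$; $n-1\notin S$; and $n-2j\in S$ for all integers $0\le j\le n/4$. In particular, for every $c\ge4$ there is a smooth affine variety with $c=\max S$, $c-1\notin S$, $c-2\in S$.

(b) Call a torus $T\subset\operatorname{Aut}(X_n)$ *contracting* if some one-parameter subgroup of $T$ has only non-negative weights on $\mathcal O(X_n)$ and has ring of invariants exactly $C$. The dimensions of contracting maximal tori are exactly the numbers $n-2j$, $0\le j\le n/4$.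

For example, the torus scaling all coordinates of $\mathbb K^n$ at once is contracting. The torus $t\cdot(\xi,x_1,\dots,x_n)=(\xi,tx_1,t^{-1}x_2,x_3,\dots,x_n)$ is not: a nontrivial one-parameter subgroup of it has a negative weight on $x_1$ or on $x_2$, and the trivial one has too many invariants. For $X_4$ Theorem 3.2(a) gives $\{2,4\}\subseteq S\subseteq\{1,2,4\}$; the proof does not decide whether $1\in S$, which does not affect the gap.

Besides [BB] we use two published results.

**[AF]** (Asok–Fasel, *A cohomological classification of vector bundles on smooth affine threefolds*, Duke Math. J. 163 (2014)) On a smooth affine threefold over an algebraically closed field of characteristic $\ne2$, rank $2$ bundles are determined up to isomorphism by $(c_1,c_2)\in\operatorname{Pic}\times CH^2$.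

**[MKM]** (Mohan Kumar–Murthy, Ann. of Math. 116 (1982); Murthy, Ann. of Math. 140 (1994)) On a smooth affine threefold over an algebraically closed field, a rank $3$ bundle with $c_3=0$ has a trivial rank one summand. This is used only for Theorem 3.2(b).

**Step 1: $V$ is a smooth irreducible affine threefold.** The quadratic form $x^2-ay^2-z^2+bw^2$ has discriminant $ab\in R^*$, so $\mathcal Q\to B$ is smooth, with fibres smooth quadric surfaces, which are irreducible. A smooth morphism is open, so two disjoint nonempty open subsets of $\mathcal Q$ would have intersecting images in the irreducible curve $B$ and would both meet some fibre, contradicting irreducibility of that fibre. Hence $\mathcal Q$ is smooth, irreducible, of dimension $3$. The scheme $(\mathbb P^3\times B)\setminus\{q_1=0\}$ is affine, as the complement of the zeros of a section of $\mathcal O(2)$ over an affine base, and $V$ is closed in it. $V$ is nonempty by Step 2.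

**Step 2: after a finite étale base change, $V$ becomes a product with a two-dimensional torus.** This describes $V$ explicitly. Let $B''=\operatorname{Spec}R[\alpha,\beta]/(\alpha^2-a,\beta^2-b)$. It is finite étale over $B$, and irreducible, because $a,b,ab$ are non-squares in $k$. On $V''=V\times_BB''$ put
$$u=x-\alpha y,\qquad \bar u=x+\alpha y,\qquad v=z-\beta w,\qquad \bar v=z+\beta w.$$
These are homogeneous coordinates on $\mathbb P^3\times B''$, and $V''=\{u\bar u=v\bar v\ne0\}$. With $f=v/u$ and $g=\bar v/u$ we have $fg=v\bar v/u^2=\bar u/u$, so $(u:\bar u:v:\bar v)=(1:fg:f:g)$, and a point of this form lies in $V''$ exactly when $fg\ne0$. Hence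
$$V''\cong B''\times(\mathbb K^\times)^2\quad\text{with coordinates } f,g \text{ on the second factor.}\tag{1}$$
Taking the fibre of $V''$ over a point of $B''$ above $s_0$, we see that every closed fibre $V_{s_0}$ is isomorphic to $(\mathbb K^\times)^2$.

## 4. Every torus acts over $V$

**Lemma 4.1.** (i) Every morphism $\mathbb A^1\to V$ is constant. (ii) Every regular torus action on $V$ is trivial. (iii) Every torus $T\subset\operatorname{Aut}(X_n)$ acts on $X_n$ over $V$, i.e. by $C$-algebra automorphisms of $C[x_1,\dots,x_n]$.

*Proof.* **(i) Lines do not map to $V$.** The pullback of the unit $s$ is a unit of $\mathbb K[t]$, hence constant. So the image lies in one fibre $V_{s_0}\cong(\mathbb K^\times)^2$, and its two coordinates again pull back to units, hence constants.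

**(ii) $V$ has no torus actions.** A torus is generated by its one-parameter subgroups, so we may take $\mathbb K^\times$. In Section 1 we saw that every morphism $\mathbb K^\times\to B$ is constant, so orbits lie in fibres of $V\to B$. The action therefore lifts to $V''=V\times_BB''$, trivially on $B''$, and the lift commutes with the deck transformations $\delta:\alpha\mapsto-\alpha$ and $\varepsilon:\beta\mapsto-\beta$. By (1), the units on $\mathbb K^\times\times V''$ have the form $c\,t^mf^ig^j$ with $c\in\mathcal O(B'')^*$, since $\mathcal O(B'')$ is a domain. The function $(t,\xi)\mapsto f(t\cdot\xi)$ is such a unit, and at $t=1$ it equals $f$; so it is $t^mf$ for some $m$. That is, $f$ has a weight $m$. Now the two deck transformations move $f$: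
$$\delta^*f=\frac{v}{\bar u}=\frac{u}{\bar v}=\frac1g,\qquad \varepsilon^*f=\frac{\bar v}{u}=g,$$
using $u\bar u=v\bar v$ in the first. As they commute with the action, both $1/g$ and $g$ have weight $m$. So $m=-m$, $m=0$, and $f,g$ are invariant. The action is trivial on $V''$, and so on $V$.

**(iii) Passing to $X_n$.** Let $\pi:X_n\to V$ be the projection. For $h\in\operatorname{Aut}(X_n)$, the map $\pi\circ h$ is constant on each $\{\xi\}\times\mathbb K^n$, because by (i) it is constant on every line. So $\pi(h(\xi,x))=\pi(h(\xi,0))$. For a torus $T$ put $t*\xi=\pi(t\cdot(\xi,0))$. If $t'\cdot(\xi,0)=(\xi',x')$, then $\xi'=t'*\xi$ and $\pi(tt'\cdot(\xi,0))=\pi(t\cdot(\xi',x'))=\pi(t\cdot(\xi',0))=t*\xi'$; so this is a regular action on $V$, trivial by (ii). Hence $\pi(t\cdot(\xi,x))=\xi$. $\square$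

## 5. $\operatorname{Pic}(V)$ and two bundles with odd $c_2$

We recall the tools. For a variety $Y$, closed $Z\subset Y$ and $U=Y\setminus Z$, the sequence $CH_i(Z)\to CH_i(Y)\to CH_i(U)\to0$ is exact. If $Y$ is smooth, then $CH^1(Y)=\operatorname{Pic}(Y)$, and bundles have Chern classes $c_i\in CH^i(Y)$, compatible with flat pullback and satisfying the Whitney formula; a rank $r$ bundle with a nowhere vanishing section has $c_r=0$. Finally, let $V_k$ be the generic fibre of $V\to B$. Since $CH^i(V_k)$ is the direct limit of the groups $CH^i(V\times_BB_0)$ over nonempty open $B_0\subset B$, the map $CH^i(V)\to CH^i(V_k)$ is surjective, with kernel generated by the images of the groups $CH^{i-1}(V_{s_0})$, $s_0\in B$ closed.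

**Step 1: the two rulings of the generic quadric are conjugate.** We write them down, since both lemmas below use them. Let $\theta\in\bar k$ with $\theta^2=b/a$. The equation of $\mathcal Q$ reads
$$(x-z)(x+z)=a(y-\theta w)(y+\theta w).\tag{2}$$
So $\mathbb P^1\times\mathbb P^1\cong\mathcal Q_{\bar k}$ by the Segre map
$$x-z=\mu_0\nu_0,\qquad x+z=\mu_1\nu_1,\qquad y-\theta w=\mu_1\nu_0,\qquad a(y+\theta w)=\mu_0\nu_1,\tag{3}$$
and $\mathcal O_{\mathbb P^3}(1)$ restricts to $\mathcal O(1,1)$. Let $\mathcal E_{\pm\theta}$ be the pullback of $\mathcal O(1)$ by the map $[x-z:y\mp\theta w]$ (extended to all of $\mathcal Q_{\bar k}$ by (2)). In the coordinates (3) the two maps are $[\mu_0:\mu_1]$ and $[a\nu_0:\nu_1]$, so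
$$\mathcal E_\theta=\mathcal O(1,0),\qquad \mathcal E_{-\theta}=\mathcal O(0,1).\tag{4}$$
As $ab$ is a non-square in $k$, so is $b/a=ab/a^2$, and some $\sigma\in\operatorname{Gal}(\bar k/k)$ has $\sigma(\theta)=-\theta$. It exchanges the two maps, hence the two classes in (4).

**Lemma 5.1.** Let $L=\mathcal O(1)|_V$ and $h=c_1(L)$. Then $\operatorname{Pic}(V)$ is generated by $L$, and $h^2=0$ in $CH^2(V)$. Hence all products $\operatorname{Pic}(V)\cdot\operatorname{Pic}(V)\subset CH^2(V)$ vanish.

*Proof.* The kernel of the surjection $\operatorname{Pic}(V)\to\operatorname{Pic}(V_k)$ is generated by the prime divisors $V_{s_0}$, which are principal (equation $s-s_0$). So $\operatorname{Pic}(V)=\operatorname{Pic}(V_k)$.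

Next, $\operatorname{Pic}(\mathcal Q_k)\to\operatorname{Pic}(\mathcal Q_{\bar k})$ is injective: if a line bundle $N$ becomes trivial over $\bar k$, then $H^0(\mathcal Q_k,N)\otimes\bar k=H^0(\mathcal Q_{\bar k},\mathcal O)=\bar k$, so $N$ has a nonzero section, which vanishes nowhere over $\bar k$, and $N$ is trivial. The image consists of Galois invariants in $\operatorname{Pic}(\mathcal Q_{\bar k})=\mathbb Z^2$. By Step 1 the element $\sigma$ exchanges $(1,0)$ and $(0,1)$, so the invariants lie in $\mathbb Z(1,1)=\mathbb Z\cdot\mathcal O(1)$. Hence $\mathcal O(1)$ generates $\operatorname{Pic}(\mathcal Q_k)$, and therefore its quotient $\operatorname{Pic}(V_k)$.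

Finally, $(x,y)$ is a section of $L\oplus L$ without zeros on $V$, since $q_1=x^2-ay^2\ne0$ there. So $h^2=c_2(L\oplus L)=0$. $\square$

**Step 2: construction of $F_1$ and $F_2$.** The two rulings are exchanged by Galois, so neither is a line bundle on $\mathcal Q_k$; we glue the conjugate pair to a rank $2$ bundle by pushing forward from the double cover over which $\theta$ exists. Let $B'=\operatorname{Spec}R[\theta]/(\theta^2-b/a)$, $V'=V\times_BB'$, $\mathcal Q'=\mathcal Q\times_BB'$, and $\rho:V'\to V$ the finite étale double cover. By (2),
$$\varphi=[\,x-z:y-\theta w\,]=[\,a(y+\theta w):x+z\,]:\ \mathcal Q'\to\mathbb P^1$$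
is a well-defined morphism: the four linear forms have no common zero, because $x\pm z=0$ gives $x=z=0$, and $y\pm\theta w=0$ gives $y=w=0$, $\theta$ being a unit. Let $\mathcal E=\varphi^*\mathcal O(1)$ and
$$F_1=\rho_*(\mathcal E|_{V'}),\qquad F_2=\rho_*(\mathcal E^{-1}|_{V'}).$$
These are rank $2$ bundles on $V$.

**Lemma 5.2.** (i) $F_1\oplus F_2\cong\mathcal O_V^4$. (ii) $c_2(F_i)\ne0$, and $F_1,F_2$ are indecomposable. (iii) If $F$ has rank $2$ and $F\oplus L_3\oplus\dots\oplus L_n\cong\mathcal O_V^n$ with line bundles $L_i$, then $F\cong\mathcal O_V\oplus\det F$.

*Proof.* **(i) Two are allowed.** As in Example 2.2, pull back $0\to\mathcal O(-1)\to\mathcal O^2\to\mathcal O(1)\to0$ by $\varphi$ to the affine scheme $V'$. It splits there, so $\mathcal E\oplus\mathcal E^{-1}\cong\mathcal O_{V'}^2$ on $V'$. Now apply $\rho_*$ and $\rho_*\mathcal O_{V'}=\mathcal O_V\oplus\theta\mathcal O_V\cong\mathcal O_V^2$.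

**(ii) The degree of $c_2$ modulo $2$.** First we show that this degree makes sense on $V_k$. Let $\Gamma=\mathcal Q_k\cap\{q_1=0\}=\{x^2=ay^2,\ z^2=bw^2\}$. Suppose a point of $\Gamma$ had residue field $\kappa$ of odd degree over $k$. Then $a$ and $b$ remain non-squares in $\kappa$, because a square root would generate a quadratic subextension of $\kappa$. So $x^2=ay^2$ forces $x=y=0$ and $z^2=bw^2$ forces $z=w=0$, which is impossible. So all closed points of $\Gamma$ have even degree. By the exact sequence
$$CH_0(\Gamma)\to CH_0(\mathcal Q_k)\to CH_0(V_k)\to0,\tag{5}$$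
the degree modulo $2$ is well defined on $CH_0(V_k)=CH^2(V_k)$.

Now $F_i|_{V_k}$ extends to $\mathcal Q_k$ as the pushforward of $\mathcal E^{\pm1}$ from $\mathcal Q'_k$. Over $\bar k$, the cover $\mathcal Q'_k\to\mathcal Q_k$ becomes two copies of $\mathcal Q_{\bar k}$, one for each square root of $b/a$, so the pushforward becomes $\mathcal E_\theta^{\pm1}\oplus\mathcal E_{-\theta}^{\pm1}$, the same sign in both. By (4) this is $\mathcal O(\pm1,0)\oplus\mathcal O(0,\pm1)$, whose $c_2$ has degree $(\pm1)(\pm1)=1$. This is odd, so $c_2(F_i|_{V_k})\ne0$, and hence $c_2(F_i)\ne0$.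

If $F_i=L'\oplus L''$ with nonzero summands, both have rank one ($V$ is connected), and $c_2(F_i)=c_1(L')c_1(L'')=0$ by Lemma 5.1, a contradiction.

**(iii) One is forbidden.** From $c(F)\prod_i(1+c_1(L_i))=1$ we see that $c_2(F)$ is a sum of products of two elements of $\operatorname{Pic}(V)$, so $c_2(F)=0$ by Lemma 5.1. Thus $F$ and $\mathcal O_V\oplus\det F$ have the same $c_1$ and $c_2$. Apply [AF]. $\square$

So (ii) and (iii) together say: an indecomposable rank $2$ summand of $C^n$ never comes with line bundles alone. With Lemmas 2.1 and 4.1 this already gives all the maximal tori that we need. What remains is to show that *every* torus of dimension $n-1$ is a torus of scalings.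

## 6. Weight modules and geometric fibres

From here until Section 9, $C$ is a f.g. $\mathbb K$-domain and a torus $T$ with character group $M$ acts on $A=C[x_1,\dots,x_n]$ by $C$-automorphisms. The plan is to look at one geometric point of $\operatorname{Spec}C$ at a time, where [BB] applies, and then to glue. Over a point we use the following.

**Lemma 6.1.** Let $\Omega$ be an algebraically closed field of characteristic $0$, $n\ge2$, and let a torus $T$ of dimension $n-1$ act effectively on $\mathbb A^n_\Omega$. Then $\mathcal O(\mathbb A^n_\Omega)=\Omega[y_1,\dots,y_n]$ with $T$-homogeneous $y_i$.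

*Proof.* By [BB], $T$ is not maximal; by Lemma 1.1, it lies in a torus $T'$ of larger dimension, hence of dimension $n$. For $T'$, the space $\mathbb A^n_\Omega$ is a smooth affine toric variety, so it is equivariantly isomorphic to $\mathbb A^r\times\mathbb G_m^{n-r}$ with homogeneous coordinates. Since $\mathbb A^n$ has no nonconstant units, $r=n$. Functions homogeneous for $T'$ are homogeneous for $T$. $\square$

**Lemma 6.2.** Let $T$ act effectively on $A=C[x_1,\dots,x_n]=\bigoplus_{\chi\in M}A_\chi$ by $C$-automorphisms. Each $A_\chi$ is a projective $C$-module. For each prime $\mathfrak p$ of $C$ and $\Omega=\overline{\kappa(\mathfrak p)}$: if $A_\chi\ne0$ then $A_\chi\otimes\Omega\ne0$, and $T_\Omega$ acts effectively on $\mathbb A^n_\Omega=\operatorname{Spec}A\otimes\Omega$. In particular $\dim T\le n$.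

*Proof.* $A_\chi$ is a direct summand of the free $C$-module $A$, so it is projective, though usually not finitely generated. If $A_\chi\ne0$, its localization at $\mathfrak p$ is nonzero, because $A_\chi$ is torsion-free, and free, because projective modules over local rings are free (Kaplansky). So $A_\chi\otimes\Omega\ne0$. Since $(A\otimes\Omega)_\chi=A_\chi\otimes\Omega$, the weights on $A\otimes\Omega$ are those on $A$; they generate $M$, and the action is effective. $\square$

## 7. Linearization when all weights are positive

If the whole fibre is attracted to a section, gluing is easy: the linear structure is the cotangent space along the section.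

**Lemma 7.1.** In the situation of Lemma 6.2, suppose some one-parameter subgroup $\lambda$ of $T$ has only non-negative weights on $A$ and $A^\lambda=C$. Let $I\subset A$ be the ideal of elements of positive $\lambda$-degree. Then $P=I/I^2=\bigoplus P_\chi$ is free of rank $n$ as a $C$-module, and $A\cong\operatorname{Sym}_C(P)$ as $M$-graded $C$-algebras.

*Proof.* Let $A=\bigoplus_{j\ge0}A_{(j)}$ be the $\lambda$-grading. Then $I=\bigoplus_{j>0}A_{(j)}$, $A=C\oplus I$ and $A/I=A_{(0)}=C$.

**Step 1: $P$ is free of rank $n$.** The map $D:A\to I/I^2$, $c+i\mapsto i$ for $c\in C$, $i\in I$, is a $C$-derivation, since $(c+i)(c'+i')=cc'+(ci'+c'i)+ii'$. It induces a map $\Omega_{A/C}\otimes_AA/I\to I/I^2$ inverse to $i\mapsto di$. As $\Omega_{A/C}$ is free of rank $n$, we get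
$$P\cong\Omega_{A/C}\otimes_AA/I\cong C^n.\tag{6}$$
The ideal $I$ is $M$-graded, so $P$ is $M$-graded, and its pieces $P_\chi$ are f.g. projective.

**Step 2: $A$ is the symmetric algebra.** Since $P_\chi$ is projective, we can choose $C$-linear sections $P_\chi\to I_\chi$ of $I_\chi\to P_\chi$. They induce a graded homomorphism $\operatorname{Sym}_C(P)\to A$. It is surjective, by induction on the $\lambda$-degree: an element of $A_{(d)}$, $d>0$, is congruent to an element of the image of $P$ modulo $(I^2)_{(d)}=\sum_{0<i<d}A_{(i)}A_{(d-i)}$. Both rings are domains of dimension $\dim C+n$, so the kernel, a prime ideal, is $0$. $\square$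

Let us try this on a torus of dimension $n-1$. On a geometric fibre there are homogeneous coordinates $y_1,\dots,y_n$ of weights $\chi_1,\dots,\chi_n$, and these generate $M\cong\mathbb Z^{n-1}$, so they satisfy one relation $\sum m_i\chi_i=0$. If all $m_i\ge0$, then no $\lambda$ can be positive on all $\chi_i$, because $\sum m_i\langle\chi_i,\lambda\rangle=0$. The smallest case is $n=2$ with weights $1,-1$, that is, the action $t\cdot(x_1,x_2)=(tx_1,t^{-1}x_2)$ over $C$. Here Lemma 7.1 is not available. But something else is visible: the invariants are $A_0=C[\tau]$ with $\tau=x_1x_2$, a polynomial ring in one variable, and the pieces of weights $1$ and $-1$ are $A_0x_1$ and $A_0x_2$, of rank one over $A_0$. So in this case we first linearize the invariant ring, of relative dimension one, and then read off the coordinates as line bundles over it. The next section prepares the first half.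

## 8. Affine lines over a regular base

**Lemma 8.1.** Let $C$ be a regular domain, f.g. over $\mathbb K$. Let $A_0\supset C$ be a f.g. $C$-algebra, projective as a $C$-module, such that $A_0\otimes_C\overline{\kappa(\mathfrak p)}$ is a polynomial ring in one variable over $\overline{\kappa(\mathfrak p)}$ for all primes $\mathfrak p$ of height $\le1$. Then $A_0\cong\operatorname{Sym}_C(N)$ with $N$ an invertible $C$-module.

The difficulty is that a coordinate $t$ on the generic fibre may degenerate over special primes. Take $C=\mathbb K[s]$, $A_0=C[t_0]$ and $t=s^2t_0+s+1$. Over $s=0$ the function $t$ becomes the constant $1$. The cure is to subtract the constant and divide: $(t-1)/s=st_0+1$. Over $s=0$ this is again the constant $1$; repeat, $(st_0+1-1)/s=t_0$. We carry this out in general and show that it stops.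

*Proof.* **Step 1: the fibres over non-closed fields.** We remove the algebraic closures. Let $\kappa=\kappa(\mathfrak p)$, $\mathfrak p$ of height $\le1$. By finite generation, $A_0\otimes\kappa'=\kappa'[t]$ for some finite Galois extension $\kappa'/\kappa$. The elements of degree $\le1$ in $t$ do not depend on the choice of $t$, so they form a Galois-stable two-dimensional $\kappa'$-space. By Galois descent for vector spaces its invariants are two-dimensional over $\kappa$; choose an invariant $t_0$ outside $\kappa$. Then $t_0=ct+d$ with $c\neq0$, so $\kappa'[t_0]=\kappa'[t]$ and, taking invariants, $A_0\otimes\kappa=\kappa[t_0]$. In particular it is a domain different from $\kappa$, in which the elements algebraic over $\kappa$ lie in $\kappa$. For $\Phi=\operatorname{Frac}C$ we have $A_0\subset A_0\otimes\Phi=\Phi[t]$.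

**Step 2: set-up at a maximal ideal.** We first prove the claim locally. Fix a maximal ideal $\mathfrak m$ and write $C,A$ for $C_{\mathfrak m},(A_0)_{\mathfrak m}$. Now $C$ is a regular local ring, hence a UFD, and $A$ is a free $C$-module (Kaplansky). Multiplying by a denominator we may take $t\in A$. For a prime element $p\in C$ put $\mathfrak p=(p)$ and $A(\mathfrak p)=A\otimes\kappa(\mathfrak p)$. Since $A/pA$ is free over $C/p$, it embeds in $A(\mathfrak p)$. By the *residue* of an element of $A$ at $p$ we mean its image in $A(\mathfrak p)$; "algebraic" and "transcendental" refer to $\kappa(\mathfrak p)$.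

**Step 3: an algebraic residue is a constant from $C$.** This makes the subtraction possible. Claim: if the residue of $t'\in A$ at $p$ is algebraic, then $t'\in C+pA$. The residue $\bar t'$ lies in $\kappa(\mathfrak p)\cap A/pA$ by Step 1, so $\bar y\bar t'=\bar x$ with $\bar x,\bar y\in C/p$, $\bar y\ne0$. As $A/pA$ is free and nonzero over $C/p$, it is faithfully flat, so $\bar x\in\bar y(A/pA)\cap C/p=\bar y\,C/p$. Write $\bar x=\bar y\bar z$ with $z\in C$. Then $\bar y(\bar t'-\bar z)=0$, and $\bar t'=\bar z$ since $A/pA$ is torsion-free over $C/p$.

**Step 4: improving $t$.** We modify $t$ until its residue is transcendental at every prime. As $A$ is f.g. over $C$ and contained in $\Phi[t]$, and $t\in A$, there is $0\ne c\in C$ with $A_c=C_c[t]$. So $t$ has transcendental residue at all $p\nmid c$. For the finitely many primes $p\mid c$, one after another: as long as the residue of $t$ at $p$ is algebraic, choose $z\in C$ with $t-z\in pA$ (Step 3) and replace $t$ by $(t-z)/p\in A$. We still have $A\otimes\Phi=\Phi[t]$. At a prime not associated to $p$, the element $p$ is a unit in the local ring, so transcendence of the residue there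 is unaffected.

**Step 5: the improvement at $p$ stops.** Let $C_{(p)}$ be the local ring at $\mathfrak p$, a discrete valuation ring with uniformizer $p$, and $A_{(p)}=A\otimes_CC_{(p)}$. Choose $a_0\in A$ with transcendental residue at $p$; it exists because $A(\mathfrak p)\ne\kappa(\mathfrak p)$ is spanned over $\kappa(\mathfrak p)$ by residues of elements of $A$. Let $t$ be the element at the start of the procedure at $p$. Since $\Phi=C_{(p)}[1/p]$, we can write
$$p^Na_0=h(t),\qquad N\ge0,\ h\in C_{(p)}[T].$$
After $j$ replacements at $p$ we have $t=p^jt_j+e_j$ with $t_j\in A$ and $e_j\in C$, so $h(t)\equiv h(e_j)$ modulo $p^jA_{(p)}$. Suppose $j\ge N+1$. Then $h(e_j)\in p^NA_{(p)}\cap C_{(p)}=p^NC_{(p)}$ by faithful flatness, say $h(e_j)=p^Nz'$. So $p^N(a_0-z')\in p^jA_{(p)}$, hence $a_0-z'\in pA_{(p)}$, and the residue of $a_0$ lies in $\kappa(\mathfrak p)$, a contradiction. So $j\le N$.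

**Step 6: the improved $t$ generates $A$.** We check this at height one and intersect. Let $\mathfrak p=(p)$ be any prime of height one. Take $e\in A_{(p)}$ and let $N\ge0$ be minimal with $p^Ne=h(t)$ for some $h\in C_{(p)}[T]$. If $N\ge1$, then $h\not\equiv0$ modulo $p$, by minimality, while $\bar h(\bar t)=0$ in $A(\mathfrak p)$; this contradicts transcendence of $\bar t$. So $N=0$ and $A_{(p)}=C_{(p)}[t]$. As $C$ is normal, it is the intersection of its localizations at height one primes, and since $A$ is free over $C$,
$$A=\bigcap_{\mathfrak p}A_{(p)}=\bigcap_{\mathfrak p}C_{(p)}[t]=C[t].$$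
(If $\dim C=0$ there is nothing to do.)

**Step 7: globalization.** We return to the original $C$ and $A_0$ and glue the local coordinates. By finite generation $\operatorname{Spec}C$ is covered by open sets $\operatorname{Spec}C_f$ with $(A_0)_f=C_f[t_f]$. The degree in $\Phi[t]$ does not depend on the generator $t$. Hence $G=\{e\in A_0:\deg e\le1\}$ satisfies $G_f=C_f\oplus C_ft_f$. So $G$ is f.g. projective, $G/C$ is invertible, and therefore $G=C\oplus N$ with $N\cong G/C$ invertible. Locally $N$ is generated by an element $ct_f+d$ with $c$ a unit, so $\operatorname{Sym}_C(N)\to A_0$ is an isomorphism locally, hence globally. $\square$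

## 9. Tori of codimension one are linear

**Proposition 9.1.** Let $C$ be a regular f.g. $\mathbb K$-domain, $V=\operatorname{Spec}C$, $n\ge2$, and let a torus $T$ of dimension $n-1$ act effectively on $A=C[x_1,\dots,x_n]$ by $C$-automorphisms. Then $A\cong\operatorname{Sym}_C(P)$ as $M$-graded $C$-algebras, where $P=\bigoplus_\chi P_\chi$ is free of rank $n$ over $C$ and all nonzero $P_\chi$ have rank $1$, except possibly one of rank $2$.

By Lemmas 6.2 and 6.1, for each prime $\mathfrak p$ and $\Omega=\overline{\kappa(\mathfrak p)}$ we have $A\otimes\Omega=\Omega[y_1,\dots,y_n]$ with $y_i$ homogeneous of weights $\chi_1,\dots,\chi_n$, which generate $M\cong\mathbb Z^{n-1}$. The $y_i$ live on one fibre only.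

**Step 1: the fixed point scheme is smooth and connected over $V$.** We need it to compare the weights on different fibres. Let $J\subset A$ be the ideal generated by all $A_\chi$ with $\chi\ne0$, and $Y=\operatorname{Spec}A/J$. The formation of $J$ commutes with base change. On a geometric fibre, the ideal generated by all elements of nonzero weight is $(y_i:\chi_i\ne0)$, because a monomial of nonzero weight contains some $y_i$ with $\chi_i\neq0$. So
$$(A/J)\otimes\Omega=\Omega[y_i:\chi_i=0],$$
and all fibres of $Y\to V$ are nonempty and irreducible.

To see that $Y\to V$ is smooth, it suffices to check the infinitesimal lifting property, as $Y\to V$ is of finite presentation. Let $E$ be a $C$-algebra, $\mathfrak n\subset E$ an ideal with $\mathfrak n^2=0$, and $\psi:A\to E/\mathfrak n$ a $C$-homomorphism vanishing on all $A_\chi$, $\chi\ne0$. Since $A$ is a polynomial ring, $\psi$ lifts to a $C$-homomorphism $\tilde\psi:A\to E$, and $\tilde\psi(A_\chi)\subset\mathfrak n$ for $\chi\ne0$. Define $\psi_0:A\to E$ to be $\tilde\psi$ on $A_0$ and $0$ on $A_\chi$, $\chi\ne0$. It is multiplicative: for two elements of weight $0$ this is clear; if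 one weight is $0$ and the other is not, both sides vanish; if both are nonzero with nonzero sum, both sides vanish; and for weights $\chi,-\chi\neq0$ we need $\tilde\psi(A_\chi A_{-\chi})=0$, which holds because it lies in $\mathfrak n^2=0$. So $\psi_0$ is a $C$-homomorphism that factors through $A/J$ and lifts $\psi$.

Smooth morphisms are open. If $Y=U_1\sqcup U_2$ with $U_1,U_2$ open and nonempty, their images are nonempty open subsets of the irreducible $V$ and so intersect, and a fibre over a common point would be disconnected. So $Y$ is connected.

**Step 2: the multiset $\{\chi_i\}$ is independent of $\mathfrak p$.** We realize the multiplicities as ranks of bundles on $Y$. The $M$-graded module $W=\Omega_{A/C}\otimes_AA/J$ is free of rank $n$ over $A/J$, and the ring $A/J$ is concentrated in weight $0$. So the weight components $W_\chi$ are $A/J$-submodules, direct summands of $W$, hence f.g. projective, hence of constant rank on the connected $Y$. For each $\mathfrak p$, $W_\chi\otimes\Omega$ is free over $(A/J)\otimes\Omega\ne0$ with basis $\{dy_i:\chi_i=\chi\}$. So $\#\{i:\chi_i=\chi\}$ is the constant rank of $W_\chi$. We fix an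 enumeration $\chi_1,\dots,\chi_n$ and order the $y_i$ accordingly on every fibre.

**Step 3: the relation between the weights.** It controls both multiplicities and signs. The surjection $\mathbb Z^n\to M$, $e_i\mapsto\chi_i$, has kernel $\mathbb Zm$ with $m\in\mathbb Z^n$ primitive. If $\chi_i=\chi_j$ with $i\ne j$, then $e_i-e_j\in\mathbb Zm$, so $m=\pm(e_i-e_j)$; hence there is at most one such pair $\{i,j\}$.

**Step 4: the case where $m$ has entries of both signs.** Here we find a positive one-parameter subgroup and use Lemma 7.1. Put $m^+=\sum_{m_i>0}m_i$ and $m^-=\sum_{m_i<0}|m_i|$, and let $l_i=m^-$ if $m_i>0$, $l_i=m^+$ if $m_i<0$, $l_i=1$ if $m_i=0$. All $l_i$ are positive and $\sum m_il_i=m^+m^--m^-m^+=0$, so $e_i\mapsto l_i$ factors through $M$: there is $\lambda\in\operatorname{Hom}(M,\mathbb Z)$ with $\langle\chi_i,\lambda\rangle=l_i>0$ for all $i$. The parts of $A$ of negative $\lambda$-degree vanish on all geometric fibres, hence vanish by Lemma 6.2. The part $A_{(0)}$ of $\lambda$-degree $0$ is a projective $C$-module all of whose geometric fibres have dimension $1$ and are spanned by $1$. So for every maximal ideal $\mathfrak m$,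 $(A_{(0)})_{\mathfrak m}$ is free (Kaplansky) of rank one and generated by $1$ (Nakayama). Thus $A_{(0)}=C$, and Lemma 7.1 applies. As $I$ is a direct summand of $A$, $I\otimes\Omega$ is the ideal $I_\Omega=(y_1,\dots,y_n)$ of elements of positive degree, and $P\otimes\Omega\cong I_\Omega/I_\Omega^2$. So the rank of $P_\chi$ is $\#\{i:\chi_i=\chi\}$, and Step 3 gives the claim on ranks.

**Step 5: the case $m\in\mathbb Z^n_{\ge0}$ (up to sign); the invariant ring.** Now the $\chi_i$ are distinct, because $\pm(e_i-e_j)$ has both signs. Put $\tau=y^m$ on each geometric fibre. The monomials of weight $0$ have exponents in $\mathbb Zm\cap\mathbb Z^n_{\ge0}=\mathbb Z_{\ge0}m$, so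
$$(A\otimes\Omega)_0=\Omega[\tau].$$
The monomials of weight $\chi_i$ have exponents $e_i+jm\ge0$ with $j\in\mathbb Z$. If $j<0$ occurs, then $m\le e_i$, i.e. $m=e_i$. So for every $i$ with $m\ne e_i$,
$$(A\otimes\Omega)_{\chi_i}=\Omega[\tau]\,y_i.\tag{7}$$
The invariant ring $A_0=A^T$ is a f.g. $\mathbb K$-algebra, it contains $C$, and it is projective over $C$ by Lemma 6.2. By Lemma 8.1, $A_0\cong\operatorname{Sym}_C(N)$ with $N$ invertible.

**Step 6: for $m\ne e_i$, the module $Q:=A_{\chi_i}$ is invertible over $A_0$.** This is the second half of the plan from Section 7. First, each $A_\chi$ is a f.g. $A_0$-module: give a new variable $\zeta$ weight $-\chi$; the ring $A[\zeta]^T$ is f.g. and graded by $\zeta$-degree, with degree $0$ part $A_0$ and degree $1$ part $A_\chi\zeta$. The degree $1$ part of a f.g. graded algebra is a f.g. module over the degree $0$ part.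

Let $\mathfrak q$ be a maximal ideal of $A_0$ and $\mathfrak m=\mathfrak q\cap C$, a maximal ideal with residue field $\mathbb K$. By (7) with $\Omega=\mathbb K$, $(Q/\mathfrak mQ)_{\mathfrak q}$ is free of rank $1$ over $(A_0/\mathfrak mA_0)_{\mathfrak q}$. Lift a generator; by Nakayama we get a surjection $(A_0)_{\mathfrak q}\to Q_{\mathfrak q}$ inducing an isomorphism modulo $\mathfrak m$. Let $U$ be its kernel. Since $Q_{\mathfrak q}$ is flat over $C$ (a localization of a $C$-projective module), $U/\mathfrak mU$ is the kernel of the map modulo $\mathfrak m$, which is $0$; so $U=\mathfrak mU$. As $U$ is f.g. over the noetherian ring $(A_0)_{\mathfrak q}$ and $\mathfrak m(A_0)_{\mathfrak q}\subset\mathfrak q(A_0)_{\mathfrak q}$, Nakayama gives $U=0$. So $Q_{\mathfrak q}$ is free of rank $1$.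

**Step 7: candidates for the coordinates.** Since $C$ is regular, $\operatorname{Pic}(C)\to\operatorname{Pic}(\operatorname{Sym}_CN)=\operatorname{Pic}(A_0)$ is bijective. So for $m\ne e_i$ we have $A_{\chi_i}=A_0\otimes_CN_i$ with an invertible $C$-submodule $N_i\subset A_{\chi_i}$. If $m=e_i$, then $\chi_i=0$ and $\tau=y_i$, and we put $N_i:=N\subset A_0$. Let $P=\bigoplus_iN_i$ with $N_i$ in weight $\chi_i$, and consider the graded $C$-homomorphism $\operatorname{Sym}_C(P)\to A$.

**Step 8: this map is an isomorphism.** We check it on closed fibres and then use Zariski's main theorem. On the fibre over a closed point of $V$, if $m\ne e_i$, a generator of $N_i$ maps to a generator of the $\mathbb K[\tau]$-module $\mathbb K[\tau]y_i$, hence to $c_iy_i$ with $c_i\in\mathbb K^\times$. If $m=e_i$, it maps to a generator of the $\mathbb K$-algebra $\mathbb K[y_i]$, hence to $c_iy_i+d_i$ with $c_i\in\mathbb K^\times$, $d_i\in\mathbb K$. So $\operatorname{Spec}A\to\operatorname{Spec}\operatorname{Sym}_C(P)$ is an isomorphism on fibres over closed points of $V$. It is therefore a morphism of smooth irreducible varieties, bijective on closed points.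 It is dominant, and in characteristic $0$ the degree of the function field extension is the number of points in a general fibre, so it is birational. Being quasi-finite and birational onto a normal variety, it is an open immersion by Zariski's main theorem; being surjective, it is an isomorphism.

Finally, let $I=\operatorname{Sym}^{>0}$ in $A\cong\operatorname{Sym}_C(P)$. Then $A=C\oplus I$, and as in (6), $P\cong I/I^2\cong\Omega_{A/C}\otimes_AA/I\cong C^n$. The weights $\chi_i$ are distinct, so every nonzero $P_\chi$ has rank $1$. This completes the proof of Proposition 9.1. $\square$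

## 10. Theorem 3.1 and Theorem 3.2(a)

Let $n\ge4$, with $V$ and $C=\mathcal O(V)$ as in Section 3 and $A=\mathcal O(X_n)=C[x_1,\dots,x_n]$. By Lemma 4.1(iii) every torus in $\operatorname{Aut}(X_n)$ acts by $C$-automorphisms, and by Lemma 6.2 it has dimension at most $n$. The standard torus $(\mathbb K^\times)^n$ acting on the factor $\mathbb K^n$ attains this bound, so it is maximal by Lemma 1.1, and $n\in S$. The trivial torus lies in it, so $0\notin S$ and $S\subseteq\{1,\dots,n\}$.

**Step 1: $n-2j\in S$ for $0\le j\le n/4$.** We write $C^n$ as a sum of $n-2j$ indecomposables. By Lemma 5.2(i),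
$$C^n\cong P:=(F_1\oplus F_2)^{\oplus j}\oplus C^{n-4j},$$
so $A\cong\operatorname{Sym}_C(P)$ as $C$-algebras. The number of displayed summands is $r=2j+(n-4j)=n-2j$, and each is indecomposable, $F_1$ and $F_2$ by Lemma 5.2(ii). The scaling torus $D_G$ of this decomposition has dimension $n-2j$. Every torus containing it acts by $C$-automorphisms, so equals $D_G$ by Lemma 2.1. Thus $D_G$ is maximal.

**Step 2: $n-1\notin S$.** We enlarge any torus $T$ of dimension $n-1$. Since $C$ is regular, Proposition 9.1 gives $A\cong\operatorname{Sym}_C(P)$ as $M$-graded algebras, $P=\bigoplus P_\chi\cong C^n$, with all nonzero $P_\chi$ of rank one except possibly one, $P_{\chi_0}$, of rank $2$. In the exceptional case $P_{\chi_0}\oplus(\text{line bundles})\cong C^n$, so $P_{\chi_0}$ is a sum of two line bundles by Lemma 5.2(iii). In all cases $P=\bigoplus_{i=1}^nN_i$ with $N_i$ invertible and $T$ acting on each $N_i$ by a character. So $T$ is contained in the $n$-dimensional torus scaling the $N_i$ independently, and $T$ is not maximal.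

This proves Theorem 3.2(a); for the last sentence there, take $n=c$ and $j=0,1$. For $n=4$ the values $j=0,1$ give $4,2\in S$, and $3\notin S$, which is Theorem 3.1. $\blacksquare$

## 11. Contracting tori and parity in $CH^2(V)=\mathbb Z/2$

We prove Theorem 3.2(b). The tori $D_G$ of Step 1 in Section 10 are contracting: the diagonal one-parameter subgroup acts on $\operatorname{Sym}^d_C(P)$ with weight $d\ge0$, and its invariants are $\operatorname{Sym}^0=C$. So all $n-2j$ with $0\le j\le n/4$ occur. For the converse we count rank $2$ summands modulo $2$.

**Step 1: reduction to decompositions of $C^n$.** Let $T$ be a contracting maximal torus. It acts by $C$-automorphisms (Lemma 4.1(iii)), so Lemma 7.1 gives $A\cong\operatorname{Sym}_C(P)$ as graded algebras, with $P=\bigoplus P_\chi\cong C^n$. Decompose each $P_\chi$ into indecomposables, so that $P=\bigoplus_{i=1}^rG_i$. Then $T$ lies in the $r$-dimensional torus scaling the $G_i$, and by maximality equals it: $\dim T=r$.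

**Step 2: $CH^3(V)=0$.** This is what makes [MKM] applicable. Every closed point of $V$ lies on some $V_{s_0}\cong(\mathbb K^\times)^2$, which is open in $\mathbb A^2$, so $CH_0(V_{s_0})$ is a quotient of $CH_0(\mathbb A^2)=0$. Push forward to $V$.

**Step 3: $CH^2(V)=\mathbb Z/2$.** This is where parity lives. The kernel of the surjection $CH^2(V)\to CH^2(V_k)$ is generated by the images of the groups $\operatorname{Pic}(V_{s_0})=\operatorname{Pic}((\mathbb K^\times)^2)=0$, so $CH^2(V)=CH_0(V_k)$.

We claim that $CH_0(\mathcal Q_k)=\mathbb Z$ via the degree. The point $O=(1:0:1:0)$ lies on $\mathcal Q_k$ and is rational. The tangent plane there is $x=z$, and it cuts out $\Delta=\{x=z,\ ay^2=bw^2\}$. On the complement of $\Delta$ we may put $x-z=1$, and the equation $(x-z)(x+z)=ay^2-bw^2$ determines $x+z$; so $\mathcal Q_k\setminus\Delta\cong\mathbb A^2_k$ with coordinates $y,w$, and $CH_0(\mathbb A^2_k)=0$. On $\Delta\setminus\{O\}$ we have $w\ne0$; putting $w=1$ we get $\Delta\setminus\{O\}=\operatorname{Spec}k[x,y]/(y^2-b/a)=\mathbb A^1_{k(\theta)}$, and $CH_0$ of it is $0$ too. By the localization sequences $CH_0(\mathcal Q_k)$ is generated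 by $O$. As $\deg O=1$, the claim follows.

All closed points of $\Gamma=\mathcal Q_k\cap\{q_1=0\}$ have even degree, as shown in the proof of Lemma 5.2(ii), and $\Gamma$ contains the point $x=y=0$, $z^2=bw^2$, of degree $2$. So the image of $CH_0(\Gamma)$ in $CH_0(\mathcal Q_k)=\mathbb Z$ is $2\mathbb Z$, and (5) gives $CH_0(V_k)=\mathbb Z/2$.

**Step 4: the indecomposable summands.** We show that each $G_i$ has rank $1$, or has rank $2$ and $c_2(G_i)$ is the generator of $\mathbb Z/2$. Bundles of rank $\ge4$ on the affine threefold $V$ have a trivial rank one summand (Serre), and so do bundles of rank $3$, by [MKM] and Step 2. So each $G_i$ has rank $1$ or $2$. A rank $2$ summand with $c_2(G_i)=0$ would be isomorphic to $C\oplus\det G_i$ by [AF]; so $c_2(G_i)\ne0$ in $\mathbb Z/2$.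

**Step 5: counting.** Let $e$ be the number of summands of rank $2$. By the Whitney formula, $c_2(P)$ is the sum of the $c_2(G_i)$ and of products of divisor classes, and the latter vanish by Lemma 5.1. As $P$ is free,
$$0=c_2(P)=e\bmod2.$$
So $e=2j$ for an integer $j\ge0$. The ranks add up to $n=2e+(r-e)=r+e$, so $\dim T=r=n-2j$, and $4j=2e\le n$. $\blacksquare$
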